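\title{Colorings of complete graphs without a properly colored tree}

\begin{abstract}
For a tree $T$ with $k\ge 2$ edges, let $\mathrm{pr}(K_n,T)$ be the largest number of colors in an edge-coloring of $K_n$ that contains no properly colored copy of $T$. We prove that $\mathrm{pr}(K_n,T)\le (k-2)n/2+O(1)$ for every such tree, and that $\mathrm{pr}(K_n,T)\le (k-3)n/2+O(1)$ when $T$ is not a star. Both coefficients are best possible. The proof does not use the Erd\H{o}s--S\'os conjecture. It covers almost all vertices by monochromatic cliques, takes a matching of $T$ from these cliques, and embeds the rest of $T$ in a rainbow subgraph.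
\end{abstract}

\section{Introduction}

An edge-coloring of a graph assigns a color to each edge, with no restriction. A subgraph of an edge-colored graph is \emph{rainbow} if all its edges have different colors, and \emph{properly colored} if any two of its edges that share a vertex have different colors. Copies of a graph are subgraphs, not necessarily induced. For a graph $H$ with two adjacent edges we consider three extremal functions:
\begin{itemize}
\item $\mathrm{ex}(n,H)$, the Tur\'an number, is the maximum number of edges in an $n$-vertex graph with no copy of $H$;
\item $\mathrm{ar}(K_n,H)$, the anti-Ramsey number, is the maximum number of colors in an edge-coloring of $K_n$ with no rainbow copy of $H$;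
\item $\mathrm{pr}(K_n,H)$ is the maximum number of colors in an edge-coloring of $K_n$ with no properly colored copy of $H$.
\end{itemize}
A rainbow copy is properly colored, and one edge chosen from each color class forms a rainbow graph. Hence
\[
\mathrm{pr}(K_n,H)\le \mathrm{ar}(K_n,H)\le \mathrm{ex}(n,H).
\]

Let $T$ be a tree with $k\ge2$ edges. The Erd\H{o}s--S\'os conjecture states that $\mathrm{ex}(n,T)\le (k-1)n/2$, and Jiang and West conjectured that $\mathrm{ar}(K_n,T)\le (k-2)n/2+O(1)$. One family of colorings explains the drop from $k-1$ to $k-2$. Take a graph $G$ on the vertex set of $K_n$, with $n>k$, give its edges distinct colors, and give all other edges of $K_n$ one further color, the \emph{background}. If $G$ contains $T$ minus a leaf, then any edge to a new vertex completes a rainbow copy of $T$. So $G$ must avoid a tree with $k-1$ edges, and the Erd\H{o}s--S\'os bound would allow it at most $(k-2)n/2$ edges. For the star $K_{1,k}$, properly colored and rainbow copies are the same thing, and both functions equal $(k-2)n/2+O(1)$. The problem that we solve comes from the paper of Fang, Gy\H{o}ri and Xiao~\cite{FGX}: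
\begin{quote}
Is $\mathrm{pr}(K_n,T)\le \frac{(k-2)n}{2}+O(1)$ for every $k\ge2$ and every tree $T$ with $k$ edges, where the $O(1)$ term may depend on $T$ but not on $n$?
\end{quote}

The same family of colorings suggests that more is true. A properly colored copy may use the background color on a whole matching. If $T$ is not a star, it has two leaves with different neighbors, and the edges at these leaves are disjoint. So $G$ must avoid the tree with $k-2$ edges obtained by deleting both leaves, and the Erd\H{o}s--S\'os bound would leave it at most $(k-3)n/2$ edges. This guess is correct, for all colorings and unconditionally.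

\begin{theorem}\label{thm:main}
Let $k\ge2$ and let $T$ be a tree with $k$ edges.
\begin{enumerate}
\item[(a)] If $T=K_{1,k}$, then $\mathrm{pr}(K_n,T)\le \frac{(k-2)n}{2}+k-1$.
\item[(b)] If $T\ne K_{1,k}$, then $\mathrm{pr}(K_n,T)\le \frac{(k-3)n}{2}+C_T$, where $C_T$ depends only on $T$.
\end{enumerate}
In particular, $\mathrm{pr}(K_n,T)\le\frac{(k-2)n}{2}+O(1)$ for every tree $T$ with $k$ edges.
\end{theorem}

For $k\ge3$ let $B_k$ be the tree obtained from $K_{1,k-1}$ by attaching one new leaf to one of its leaves. It is the only tree with $k$ edges and maximum degree $k-1$, since a vertex of degree $k-1$ leaves one edge to place, and that edge must hang from one of its neighbors.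

\begin{proposition}\label{prop:lower}
If $T$ is a tree of maximum degree $\Delta\ge2$ and $n\ge\Delta$, then
\[
\mathrm{pr}(K_n,T)\ge\Bigl\lfloor\frac{(\Delta-2)n}{2}\Bigr\rfloor+1 .
\]
\end{proposition}

With $\Delta=k$ and $\Delta=k-1$ this shows that (a) is sharp up to $O(1)$, and that (b) is sharp up to $O(1)$ for $T=B_k$. Thus $\frac{k-3}{2}$ is the best coefficient for the class of all non-star trees, and stars are the only trees that attain $\frac{k-2}{2}$.

The proof of (b) turns an arbitrary coloring into something close to the model above. The canonical Ramsey theorem covers all but boundedly many vertices by large monochromatic cliques, which play the role of the background, and one edge of each remaining color forms the graph $G$. In a minimal counterexample $G$ has average degree almost $k-3$ and minimum degree about $k/2$. These degrees are too small for a greedy embedding of $T$, and the Erd\H{o}s--S\'os conjecture is not available. What replaces it is the freedom to cut $T$ along any matching, not only at two leaves. Section~\ref{sec:small} treats stars and $B_k$. Section~\ref{sec:reduction} carries out the reduction, works the path with four edges by hand, and derives the theorem from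 two embedding results: one for graphs $G$ with a vertex of large degree (Section~\ref{sec:large}) and one for graphs $G$ of bounded degree (Section~\ref{sec:bounded}).

\section{Stars and the trees $B_k$}\label{sec:small}

We write $\chi(uv)$ for the color of the edge $uv$, and we say that a vertex \emph{sees} a color if some edge at the vertex has this color. A vertex is the center of a properly colored $K_{1,s}$ exactly when it sees at least $s$ colors.

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Put $d=\Delta-2$, so that $n\ge d+2$. On the vertex set $\mathbb Z_n$ join $i$ to $i\pm1,\dots,i\pm\lfloor d/2\rfloor$. If $d$ is odd, add the matching $\{i,\,i+\lfloor n/2\rfloor\}$ for $0\le i<\lfloor n/2\rfloor$; these edges are new because $\lfloor n/2\rfloor>(d-1)/2$. The resulting graph $G$ has all degrees at most $d$ and has $\lfloor dn/2\rfloor$ edges, and it is not complete since $d<n-1$. Color $G$ rainbow and give all other edges one new color. Every vertex sees at most $\Delta-1$ colors, while a properly colored copy of $T$ has a vertex that sees $\Delta$ colors.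
\end{proof}

\begin{lemma}\label{lem:sees}
Let $s\ge2$. If every vertex of an edge-colored $K_n$ sees at most $s-1$ colors, then there are at most $\frac{(s-2)n}{2}+s-1$ colors.
\end{lemma}

\begin{proof}
Fix a vertex $v_0$ and let $C_0$ be the set of colors that it sees, so $|C_0|\le s-1$. Every vertex $v\ne v_0$ sees the color $\chi(vv_0)\in C_0$, hence at most $s-2$ colors outside $C_0$, and $v_0$ sees none. A color outside $C_0$ is seen by at least two vertices, the ends of one of its edges. So there are at most $(s-2)n/2$ colors outside $C_0$.
\end{proof}

Part (a) of Theorem~\ref{thm:main} is the case $s=k$. For $B_k$ we apply the lemma with $s=k-1$: either no vertex sees $k-1$ colors, or one does, and then almost the whole coloring is forced.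

\begin{lemma}\label{lem:Bk}
For $k\ge3$ we have $\mathrm{pr}(K_n,B_k)\le\frac{(k-3)n}{2}+\binom{k+1}{2}$.
\end{lemma}

\begin{proof}
For $n\le k+1$ there are at most $\binom{k+1}{2}$ edges. Let $n\ge k+2$ and let $\chi$ have no properly colored $B_k$. If every vertex sees at most $k-2$ colors, Lemma~\ref{lem:sees} gives at most $\frac{(k-3)n}{2}+k-2$ colors. Otherwise there are vertices $v,u_1,\dots,u_{k-1}$ such that the colors $c_i=\chi(vu_i)$ are distinct. Let $Z$ be the set of the other $n-k\ge2$ vertices. A properly colored star with $k-1$ edges, extended at a leaf by an edge to a new vertex, is a properly colored $B_k$ unless the new edge repeats the color of the star edge at that leaf. We use this four times.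
\begin{enumerate}
\item[(1)] For $w\in Z$ and all $i$ we have $\chi(u_iw)=c_i$: extend the star from $v$ to $u_1,\dots,u_{k-1}$ by $u_iw$.
\item[(2)] For $w\in Z$ we have $\chi(vw)\in\{c_1,\dots,c_{k-1}\}$. Otherwise the star from $v$ to $w,u_2,\dots,u_{k-1}$ is properly colored, and its extension $wu_1$ has color $c_1\ne\chi(vw)$ by (1).
\item[(3)] The colors $\chi(vw)$, $w\in Z$, are all equal. Let $w,w'\in Z$ be distinct and let $\chi(vw)=c_j$. By (1) the star from $w$ to $v$ and to the $u_i$ with $i\ne j$ has the colors $c_1,\dots,c_{k-1}$, and extending it by $vw'$ gives $\chi(vw')=c_j$. After renumbering, the common color is $c_1$.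
\item[(4)] For $w\in Z$ the star from $v$ to $w,u_2,\dots,u_{k-1}$ has the colors $c_1,\dots,c_{k-1}$. Extending it at $w$ shows that all edges from $w$ to the rest of $Z$ have color $c_1$, and extending it by $u_iu_1$ gives $\chi(u_iu_1)=c_i$ for $i\ge2$.
\end{enumerate}
So every edge that does not lie inside $\{u_2,\dots,u_{k-1}\}$ has a color in $\{c_1,\dots,c_{k-1}\}$, and there are at most $k-1+\binom{k-2}{2}\le\binom{k+1}{2}$ colors.
\end{proof}

From now on \emph{$T$ is a tree with $k$ edges that is neither a star nor $B_k$}. Then all degrees in $T$ are at most $k-2$, and $k\ge4$, because the trees with two or three edges are $K_{1,2}$, $K_{1,3}$ and $B_3$. Put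
\[
h=\Bigl\lfloor\frac{k-1}{2}\Bigr\rfloor\ge1,\qquad\text{so that}\qquad k-2\le 2h\le k-1 .
\]

\section{From colorings to a graph with blocks}\label{sec:reduction}

\subsection{Saturated colors and monochromatic cliques}

A color is \emph{saturated at} a vertex $v$ if it occurs and all its edges contain $v$. These are the colors that disappear when $v$ is deleted, so induction on $n$ produces many of them.

\begin{lemma}\label{lem:sat}
Let $\alpha,C\ge0$. Suppose that for some $n$ there is a coloring of $K_n$ with more than $\alpha n+C$ colors and no properly colored $T$, and take such a coloring with $n$ minimal. Then more than $\alpha$ colors are saturated at every vertex. For $\alpha=\frac{k-3}{2}$, at least $h$ colors are saturated at every vertex.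
\end{lemma}

\begin{proof}
By minimality, $K_n-v$ has at most $\alpha(n-1)+C$ colors, so more than $\alpha$ colors occur only at $v$. The least integer exceeding $\frac{k-3}{2}$ is $\frac{k-1}{2}$ for odd $k$ and $\frac{k-2}{2}$ for even $k$, which is $h$ in both cases.
\end{proof}

To find a background we use the canonical Ramsey theorem of Erd\H{o}s and Rado (1950). A colored complete graph on ordered vertices $v_1<\dots<v_p$ is \emph{lexical} if there is an injective function $f$ such that $\chi(v_iv_j)=f(i)$ for all $i<j$, or such that $\chi(v_iv_j)=f(j)$ for all $i<j$.

\begin{theorem}[Erd\H{o}s--Rado]\label{thm:ER}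
For every $p$ there is $R(p)$ such that every edge-coloring of a complete graph on at least $R(p)$ ordered vertices contains a $K_p$ that is monochromatic, rainbow, or lexical.
\end{theorem}

\begin{lemma}\label{lem:cliques}
Let $p\ge k+1$. In a coloring of $K_n$ with no properly colored $T$ there are pairwise disjoint monochromatic $p$-cliques that cover all but fewer than $R(p)$ vertices.
\end{lemma}

\begin{proof}
A rainbow $K_p$ contains a rainbow $T$. So does a lexical $K_p$. Root $T$ anywhere and list its vertices so that every child precedes its parent. If $\chi(v_iv_j)=f(i)$ for $i<j$, map the list in order to $v_1,\dots,v_{k+1}$. The edge from a child to its parent gets the value of $f$ at the index of the child, and different edges have different children. If $\chi(v_iv_j)=f(j)$, reverse the list. Hence, for any ordering of the vertices, Theorem~\ref{thm:ER} gives a monochromatic $K_p$ in every set of $R(p)$ vertices. Remove such cliques one at a time while at least $R(p)$ vertices remain.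
\end{proof}

We now forget the colors. Let $G$ be a graph on a vertex set $V$ and let $\mathcal K$ be a family of pairwise disjoint subsets of $V$, called \emph{blocks}. A copy of $T$ in the complete graph on $V$ is \emph{admissible} for $(G,\mathcal K)$ if it has a matching $F$ such that each edge of $F$ has both ends in one block and every edge outside $F$ belongs to $G$. We write $\delta(G)$ and $\Delta(G)$ for the minimum and maximum degree, $N_G(v)$ for the set of neighbors of $v$, and $e(G)$ for the number of edges.

\begin{lemma}\label{lem:adm}
Consider a coloring of $K_n$ in which at least $h$ colors are saturated at every vertex. Let $\mathcal K$ be a family of disjoint monochromatic cliques with at least four vertices each, let $\mathcal Q$ be the set of their colors, and let $G$ be a graph on $V(K_n)$ that consists of exactly one edge of each color not in $\mathcal Q$. Then $\delta(G)\ge h$, and every copy of $T$ that is admissible for $(G,\mathcal K)$ is properly colored.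
\end{lemma}

\begin{proof}
A color in $\mathcal Q$ has two disjoint edges, so it is saturated at no vertex. Thus each of the $h$ or more colors saturated at $v$ has an edge in $G$, and this edge contains $v$. In an admissible copy, two adjacent edges are not both in $F$. If both are outside $F$, they have different colors because $G$ is rainbow. If one is in $F$, its color is in $\mathcal Q$ and the color of the other is not.
\end{proof}

\subsection{The path with four edges}

The smallest tree left is the path $P_5=v_1v_2v_3v_4v_5$, with $k=4$ and $h=1$; it is the only tree with four edges and maximum degree at most $2$. We prove (b) for it directly, with $g=R(5)$ and $C=\binom{2g}{2}$. Take a minimal counterexample as in Lemma~\ref{lem:sat}. It has more than $C$ edges, so $n>2g$. Let $\mathcal K$ be a family of monochromatic $5$-cliques that misses only a set $E$ with $|E|<g$, and let $G$ be as in Lemma~\ref{lem:adm}, so $\delta(G)\ge1$. It suffices to find an admissible $P_5$. A block edge is available at every vertex outside $E$, and an edge of $G$ is available at every vertex. The danger is that we do not control where the edges of $G$ lead: they may all lead into $E$, or back to vertices already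 used.

Suppose first that some vertex $v_3$ has two $G$-neighbors $v_2,v_4\notin E$. Choose $v_1$ in the block of $v_2$ and then $v_5$ in the block of $v_4$, each time unused; at most four vertices are used and a block has five. The path is admissible with $F=\{v_1v_2,v_4v_5\}$.

Otherwise every vertex has at most one $G$-neighbor outside $E$. Then at most $|E|$ vertices outside $E$ have a $G$-neighbor in $E$. Since $n-|E|>|E|$, some $v_3\notin E$ has none, and so it has a $G$-neighbor $v_2\notin E$. Jump to a vertex $v_4\ne v_2,v_3$ in the block of $v_3$, and let $v_5$ be a $G$-neighbor of $v_4$. Then $v_5\ne v_2,v_3$, because $v_2$ and $v_3$ are each other's only $G$-neighbors outside $E$. Finally take an unused $v_1$ in the block of $v_2$. The path is admissible with $F=\{v_1v_2,v_3v_4\}$.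

This argument needs only one saturated color at each vertex, which Lemma~\ref{lem:sat} supplies for $\alpha=0$ as well. So $\mathrm{pr}(K_n,P_5)\le C$, and the coefficient in (b) need not be sharp for an individual tree.

The two cases persist in general. Vertices of large degree in $G$ make the edges of $G$ return to a few places, but they also host the center of $T$, and blocks are needed only for two leaves. If all degrees are bounded, then $E$ influences few vertices, and a jump inside a large block lands far from everything used, where a piece of $T$ can be grown afresh.

\subsection{Two embedding results and the proof of the theorem}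

\begin{proposition}[A vertex of large degree]\label{prop:A}
For every $g$ there is $N$ such that the following holds. If $G$ is a graph with $\delta(G)\ge h$ and $\Delta(G)\ge N$, and $\mathcal K$ is a family of blocks of size $k+1$ that cover all but fewer than $g$ vertices, then there is an admissible copy of $T$.
\end{proposition}

\begin{proposition}[Bounded degree]\label{prop:B}
For every $N$ there is $M\ge k+1$ such that for every $g$ there is $n_0$ with the following property. If $G$ is a graph on $n>n_0$ vertices with
\[
\delta(G)\ge h,\qquad \Delta(G)\le N,\qquad e(G)\ge\frac{(k-3)n}{2}-\frac nM,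
\]
and $\mathcal K$ is a family of blocks of size $M$ that cover all but fewer than $g$ vertices, then there is an admissible copy of $T$.
\end{proposition}

The order of the quantifiers dictates the shape of the final argument. The block size $M$ depends on the degree threshold $N$, the threshold depends on the size of the uncovered set, and this size depends through $R$ on the block size. A single family of cliques would make the choice circular, so we use two: small cliques to fix $N$, and large cliques afterwards.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) and the case $T=B_k$ were proved in Section~\ref{sec:small}. For the remaining trees choose, in this order: $N$ from Proposition~\ref{prop:A} with $g=R(k+1)$; $M$ from Proposition~\ref{prop:B} for this $N$; $n_0$ from Proposition~\ref{prop:B} with $g=R(M)$; and $C=\binom{n_0}{2}$. All depend only on $T$. Suppose that $\mathrm{pr}(K_n,T)>\frac{(k-3)n}{2}+C$ for some $n$, and take a coloring as in Lemma~\ref{lem:sat}. It has more than $C$ edges, so $n>n_0$, and at least $h$ colors are saturated at every vertex. By Lemma~\ref{lem:cliques} there are a family $\mathcal K_1$ of disjoint monochromatic $(k+1)$-cliques that misses fewer than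 $R(k+1)$ vertices, and a family $\mathcal K_2$ of disjoint monochromatic $M$-cliques that misses fewer than $R(M)$ vertices. Let $\mathcal Q_1$ and $\mathcal Q_2$ be their color sets; then $|\mathcal Q_2|\le n/M$.

Suppose that some vertex $v$ sees at least $N$ colors outside $\mathcal Q_1$. Let $G_1$ consist of one edge of each color outside $\mathcal Q_1$, chosen at $v$ for $N$ of these colors. Then $\Delta(G_1)\ge N$, and $\delta(G_1)\ge h$ by Lemma~\ref{lem:adm}. Proposition~\ref{prop:A} gives an admissible copy of $T$ for $(G_1,\mathcal K_1)$, which is properly colored by Lemma~\ref{lem:adm}, a contradiction.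

So every vertex sees fewer than $N$ colors outside $\mathcal Q_1$. We want a graph $G_2$ of bounded degree that represents every color outside $\mathcal Q_2$, including those in $\mathcal Q_1$, of which there may be as many as $n/(k+1)$. For each color outside $\mathcal Q_1\cup\mathcal Q_2$ take an arbitrary edge, and for each color in $\mathcal Q_1\setminus\mathcal Q_2$ take one edge inside a clique of $\mathcal K_1$ of that color. A vertex lies on at most $N-1$ edges of the first kind. It lies on at most one edge of the second kind, since it belongs to at most one clique of $\mathcal K_1$ and each clique contributes at most one edge. So $\Delta(G_2)\le N$. Further $e(G_2)\ge\frac{(k-3)n}{2}-\frac nM$, and $\delta(G_2)\ge h$ by Lemma~\ref{lem:adm}. Proposition~\ref{prop:B} and Lemma~\ref{lem:adm}, applied to $(G_2,\mathcal K_2)$, give a properly colored $T$, again a contradiction.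
\end{proof}

Both embedding proofs root trees at a centroid. Recall that a tree on $n'\ge3$ vertices has a \emph{centroid}: a vertex $x$ such that every component of the tree minus $x$ has at most $n'/2$ vertices. A centroid is not a leaf, because $n'-1>n'/2$. In a rooted tree the \emph{subtree at} $v$ consists of $v$ and its descendants, and $s(v)$ is its number of vertices.

\section{A vertex of large degree}\label{sec:large}

In this section we prove Proposition~\ref{prop:A}. The example $G=K_{h,n-h}$ shows what can be asked of $G$ alone. It contains a tree on at most $n-h$ vertices exactly when the smaller bipartition class of the tree has at most $h$ vertices. This holds for every tree with $2h$ edges, and it fails for the path with $2h+1$ edges. Since $k-2h\in\{1,2\}$, the plan is to delete one or two leaves of $T$, to embed the remaining tree $T_0$ with $2h$ edges in $G$, and to restore the leaves through blocks.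

In general $G$ has a set $B$ of $\tau$ vertices with very many common neighbors, where $1\le\tau\le h$ is taken maximal in a suitable sense. A typical vertex may spend $\tau$ of its $h$ guaranteed edges on $B$, which leaves $\beta=h-\tau$ edges for growing a tree, enough for $\beta+1$ vertices. So we want to cut $T_0$ at no more than $\tau$ vertices, to be placed in $B$, into pieces of at most $\beta+1$ vertices. Only the first vertex of a piece can be chosen among the common neighbors of $B$, so only one vertex of each piece may be adjacent to the cut. Since $B$ may span no edges, the cut must be an independent set.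

\begin{lemma}\label{lem:cut}
Let $T_0$ be a tree with $2h$ edges, let $1\le\tau\le h$ and $\beta=h-\tau$. There is a nonempty independent set $X\subseteq V(T_0)$ with $|X|\le\tau$ such that every component of $T_0-X$ has at most $\beta+1$ vertices and has exactly one vertex with a neighbor in $X$.
\end{lemma}

For $\tau=1$ a centroid is such a set, and for $\tau=h$ the smaller bipartition class is one. The proof interpolates: it builds two candidate sets from the two bipartition classes of the upper part of the tree and shows by averaging that one of them is small.

\begin{proof}
The tree has $2h+1$ vertices. Root it at a centroid $r$; the components of $T_0-r$ have at most $h$ vertices. Let $L=\{v: s(v)\ge\beta+2\}$ be the set of vertices whose subtree is too large to be a piece. Then $r\in L$, since $2h+1\ge\beta+2$, and the parent of a vertex of $L$ is in $L$, so $L$ induces a subtree. For $v\in L$, the subtrees at those children of $v$ that are not in $L$ are said to \emph{hang} at $v$. Each has at most $\beta+1$ vertices. Let $\eta_v$ be their total number of vertices, so that $2h+1=\sum_{v\in L}(1+\eta_v)$. If $L=\{r\}$, take $X=\{r\}$. Assume $|L|\ge2$.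

We first show that
\begin{equation}\label{eq:min}
\sum_{v\in L}\min(\eta_v,\beta)\ge2\beta .
\end{equation}
A vertex $v\in L$ with no child in $L$ has $\eta_v=s(v)-1\ge\beta+1$ and contributes $\beta$. If there are two such vertices, \eqref{eq:min} holds. If there is only one, then $L$ induces a path from $r$ to this vertex. In this case $r$ has exactly one child in $L$, whose subtree has at most $h$ vertices, so $\eta_r\ge 2h-h\ge\beta$, and $r$ contributes the second $\beta$.

Let $L_1,L_2$ be the bipartition classes of the tree induced by $L$; both are nonempty. If $L_a$ is put into $X$, a vertex $y$ of the other class forms one component with all subtrees hanging at it, and this component may be too large. Let $D_y$ be a smallest set of roots of subtrees hanging at $y$ such that the other subtrees hanging at $y$ have at most $\beta$ vertices in total. Each selected root lowers the total by at least one, so $|D_y|\le(\eta_y-\beta)^+$, where $z^+=\max(z,0)$. For $\{a,b\}=\{1,2\}$ put $X_a=L_a\cup\bigcup_{y\in L_b}D_y$. Then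
\[
\nu_a:=2h+1-2|X_a|\ \ge\ \sum_{v\in L_a}(\eta_v-1)+\sum_{v\in L_b}\bigl(1+\eta_v-2(\eta_v-\beta)^+\bigr).
\]
In $\nu_1+\nu_2$ each $v\in L$ contributes one term of each kind, so by \eqref{eq:min}
\[
\nu_1+\nu_2\ge\sum_{v\in L}\bigl(2\eta_v-2(\eta_v-\beta)^+\bigr)=2\sum_{v\in L}\min(\eta_v,\beta)\ge4\beta .
\]
Hence $\nu_a\ge2\beta$ for some $a$. Since $\nu_a$ is odd, $\nu_a\ge2\beta+1$, which means $|X_a|\le h-\beta=\tau$.

Let $X=X_a$. It is independent: $L_a$ is independent, and the neighbors of a vertex $d\in D_y$ are $y\in L_b$ and the children of $d$, which are neither in $L$ nor children of vertices of $L$. The components of $T_0-X$ are of three kinds.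
\begin{itemize}
\item A subtree hanging at a vertex of $L_a$. It has at most $\beta+1$ vertices, and only its root has a neighbor in $X$.
\item A vertex $y\in L_b$ with the hanging subtrees whose roots are not in $D_y$. It has at most $\beta+1$ vertices. The vertex $y$ has a neighbor in $L_a$ because $|L|\ge2$, and no other vertex has a neighbor in $X$.
\item The subtree at a child of some $d\in D_y$. It has at most $\beta$ vertices, and only its root has a neighbor in $X$. \qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
\emph{Thresholds.} Put $c_0=h+g+k$ and $N_h=c_0+1$. For $\tau=h-1,\dots,1$ in turn, define numbers $a_0,a_1,\dots$, which depend on $\tau$, and $N_\tau$ by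
\[
a_0=c_0,\qquad a_{j+1}=a_j+\binom{a_j}{\tau+1}N_{\tau+1},\qquad N_\tau=\max(N_{\tau+1},\,a_{h-\tau}+1).
\]
Let $N=N_1$. Let $E$ be the set of vertices in no block, so $|E|<g$. Since $\Delta(G)\ge N_1$, the graph $G$ contains $K_{1,N_1}$. Let $\tau\in\{1,\dots,h\}$ be maximal such that $G$ contains $K_{\tau,N_\tau}$, with sides $B$ and $V_B$, where $|B|=\tau$ and $|V_B|=N_\tau$. Put $\beta=h-\tau$. If $\tau<h$, then any $\tau+1$ vertices of $G$ have fewer than $N_{\tau+1}$ common neighbors.

\emph{The tree $T_0$.} If $k=2h+1$, let $T_0=T-\ell_1$ for a leaf $\ell_1$. If $k=2h+2$, let $T_0=T-\ell_1-\ell_2$, where $\ell_1,\ell_2$ are the ends of a longest path; as $T$ is not a star, this path has at least three edges, so the two leaves have different neighbors. Let $y_j\in V(T_0)$ be the neighbor of $\ell_j$. Take $X$ from Lemma~\ref{lem:cut} and map it injectively into $B$.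

\emph{Embedding the components.} We embed the components $J$ of $T_0-X$ in $G$ one after another. Let $U_0$ be the union of $B$, $E$ and the set of vertices used so far, so $|U_0|\le c_0$. Let $p$ be the vertex of $J$ that has neighbors in $X$. We place $p$ in $V_B$ and all of $J$ outside $U_0$.

If $\beta=0$, then $J=\{p\}$, and $V_B\setminus U_0$ is nonempty because $N_h>c_0$.

Let $\beta\ge1$. The difficulty is that a vertex outside $U_0$ may have all its neighbors in $U_0$. A vertex with children to place must avoid such vertices, its parent must be able to avoid them, and so on up to the root. This leads to a chain of forbidden sets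
\[
U_{i+1}=U_i\cup\{w\notin U_i:\ |N_G(w)\cap U_i|\ge\tau+1\}.
\]
Each new vertex $w$ is a common neighbor of some $\tau+1$ vertices of $U_i$, so the maximality of $\tau$ gives $|U_{i+1}|\le|U_i|+\binom{|U_i|}{\tau+1}N_{\tau+1}$. By induction $|U_i|\le a_i$, and in particular $|U_\beta|\le a_\beta<N_\tau$. Place $p$ in $V_B\setminus U_\beta$. Root $J$ at $p$; its depth is at most $\beta$ since $|J|\le\beta+1$. Embed $J$ from the root down so that vertices of depth $i$ lie outside $U_{\beta-i}$. Suppose that a vertex of depth $i<\beta$ sits at $w\notin U_{\beta-i}$ and a child is to be placed. By definition of $U_{\beta-i}$, the vertex $w$ has at most $\tau$ neighbors in $U_{\beta-i-1}$, hence at least $h-\tau=\beta$ neighbors outside it. At most $|J|-2\le\beta-1$ of these are occupied by other vertices of $J$, and everything used before $J$ lies in $U_0\subseteq U_{\beta-i-1}$. So a free neighbor outside $U_{\beta-i-1}$ exists.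

Since $X$ is independent, every edge of $T_0$ lies inside a component or joins $X$ to the vertex $p$ of a component. Edges of the second type go between $B$ and $V_B$ and so belong to $G$. We have a copy of $T_0$ in $G$ in which the vertices outside $X$ avoid $E$.

\emph{Restoring the leaves.} At most $k$ vertices are used when $\ell_j$ is placed. If $y_j\in X$, its image may lie in $E$, but it lies in $B$, and we place $\ell_j$ at an unused vertex of $V_B$; this adds an edge of $G$. If $y_j\notin X$, its image lies in a block of size $k+1$, and we place $\ell_j$ at an unused vertex of this block. The block edges so used form a matching because $y_1\ne y_2$. The copy of $T$ is admissible.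
\end{proof}

\section{Bounded degree}\label{sec:bounded}

In this section we prove Proposition~\ref{prop:B}. In a graph of minimum degree $h$, a tree with at most $h$ edges can be embedded greedily from any starting vertex: when a new vertex is attached to a placed one, at most $h-1$ other vertices of the tree are placed. A jump inside a block provides a fresh starting vertex, and each vertex of $T$ may use one jump. We use the jump to detach the largest subtree below the vertex. What stays attached to the root is a small \emph{core}, which must be found in $G$ itself.

The minimum degree alone does not suffice for this. Let $k\ge6$ and let $T$ be obtained from $K_{1,k-2}$ by attaching a new leaf to each of two of its leaves. In an admissible copy at most one edge at the center is in $F$, so the center needs degree $k-3>h$ in $G$. Such degrees come from the bound on $e(G)$. The same count shows why $B_k$ was treated separately: its center would need degree $k-2$ in $G$, while for $k\ge4$ and $N\ge k-3$ a $(k-3)$-regular graph satisfies all hypotheses on $G$.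

\subsection{The core of $T$}

Root $T$ at a centroid $x$ and write $T(v)$ for the subtree at $v$. Since $x$ is not a leaf, the non-leaf vertices are exactly the vertices with children. For each non-leaf vertex $i$ fix a child $\kappa(i)$ with $s(\kappa(i))$ maximum, the \emph{heavy child} of $i$. The \emph{core} $H$ is the subtree formed by the vertices that are reached from $x$ by a downward path containing no edge $i\kappa(i)$; see Figure~\ref{fig:core}. Let $F_0$ be the set of edges $i\kappa(i)$ with $i$ a non-leaf vertex of $T$ lying in $H$. A vertex outside $H$ lies below the first edge of this form on its path from $x$, so $V(T)$ is the disjoint union of $V(H)$ and the sets $V(T(\kappa(i)))$ with $i\kappa(i)\in F_0$. Two facts make this decomposition useful.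
\begin{itemize}
\item $F_0$ is a matching, since its edges have distinct upper ends in $H$ and distinct lower ends outside $H$.
\item Each $T(\kappa(i))$ has at most $h$ edges, since it lies in a component of $T-x$ and so has at most $\frac{k+1}{2}$ vertices and at most $\frac{k-1}{2}$ edges. This is the reason for rooting at a centroid.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,v/.style={circle,draw,inner sep=1.8pt}]
\node[v,fill,label=above:$x$] (x) at (0,3) {};
\node[v,fill] (c) at (-2.5,2) {};
\node[v] (d) at (0,2) {};
\node[v,label=right:$\kappa(x)$] (p) at (2.5,2) {};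
\node[v] (c1) at (-3.2,1) {};
\node[v] (c2) at (-1.8,1) {};
\node[v] (d1) at (0,1) {};
\node[v] (q) at (1.8,1) {};
\node[v] (r) at (3.2,1) {};
\node[v] (t) at (1.8,0) {};
\draw[ultra thick] (x)--(c) (x)--(d) (c)--(c1);
\draw[dashed] (x)--(p) (c)--(c2) (d)--(d1);
\draw (p)--(q) (p)--(r) (q)--(t);
\end{tikzpicture}
\caption{A tree with $k=9$ edges rooted at its centroid $x$. The thick edges form the core $H$; the dashed edges, each leading from a core vertex to a child with the largest subtree, form the matching $F_0$; the thin edges lie in a detached subtree. The $m=2$ filled vertices are the core vertices with a child in the core, and $W=2$ further vertices belong to the core.}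
\label{fig:core}
\end{figure}

Let $I$ be the set of \emph{inner} vertices of $H$, those with a child in $H$; they are the vertices of $H$ with at least two children in $T$. Then $x\in I$, and the parent of an inner vertex is inner. Put $m=|I|$. For $i\in I$ let $w_i$ be the number of children of $i$ in $H$ that are not inner, and let $W=\sum_{i\in I}w_i$. Then $|V(H)|=m+W$, and $W\ge1$ because a deepest vertex of $H$ is not inner. With $\sigma=\sum_{i\in I}(s(\kappa(i))-1)$, counting the vertices of $H$ and of the subtrees detached from inner vertices gives
\begin{equation}\label{eq:count}
k+1\ \ge\ m+W+\sum_{i\in I}s(\kappa(i))\ =\ 2m+W+\sigma .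
\end{equation}
The \emph{height} $\mathrm{ht}(i)$ of $i\in I$ is $0$ if $i$ has no child in $I$, and otherwise $1$ plus the largest height of a child in $I$. Heights strictly decrease from parent to child, so $x$ is the only vertex of the largest height $t=\mathrm{ht}(x)$. For $0\le \ell<t$ let
\[
\mu_\ell=|\{i\in I:\mathrm{ht}(i)>\ell\}|\ge1,\qquad \rho_\ell=\frac{h}{h-\mu_\ell+1},\qquad \lambda=\prod_{\ell=0}^{t-1}\rho_\ell ,
\]
with $\lambda=1$ if $t=0$. We shall embed $I$ at random in order of decreasing height. Then $\mu_\ell$ is the number of vertices already placed when height $\ell$ is reached, $\rho_\ell$ is the distortion that avoiding them causes, and $\lambda$ is the total distortion. The next lemma says that $\rho_\ell$ is well defined and that the distortion is affordable: an inner vertex of large height has discarded a large subtree, and by \eqref{eq:count} this makes $W$ small.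

\begin{lemma}\label{lem:core}
We have $m\le h$. If $m=1$, then $W\le k-3$. If $m\ge2$, then $k\ge6$, the number $A=k+1-2m$ is positive, and $\lambda W<A$.
\end{lemma}

\begin{proof}
If $m=1$, then $m\le h$ and $W=\deg_T(x)-1\le k-3$; here we use that $T$ is neither a star nor $B_k$. Let $m\ge2$, so $t\ge1$.

We show by induction on the height that $s(i)\ge2^{\mathrm{ht}(i)+2}-1$ for $i\in I$. If $\mathrm{ht}(i)=0$, then $i$ has at least two children, so $s(i)\ge3$. If $\mathrm{ht}(i)=j\ge1$, then $i$ has a child $c\in I$ of height $j-1$, and $c\ne\kappa(i)$ because $c\in H$. As $\kappa(i)$ is heavy, $s(\kappa(i))\ge s(c)\ge2^{j+1}-1$, so $s(i)\ge1+2(2^{j+1}-1)=2^{j+2}-1$. On the way we found $s(\kappa(i))-1\ge2^{j+1}-2\ge2j$, and $s(\kappa(i))-1\ge 2j$ also holds for $j=0$. Put $q=\sum_{\ell=0}^{t-1}(\mu_\ell-1)\ge0$. A vertex of height $j$ is counted in $\mu_0,\dots,\mu_{j-1}$, so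
\[
\sigma\ge2\sum_{i\in I}\mathrm{ht}(i)=2\sum_{\ell=0}^{t-1}\mu_\ell=2q+2t\ge2q+2 .
\]
We combine this with \eqref{eq:count}, $W\ge1$ and $m\ge2$. First, $2m\le k+1-W-\sigma\le k-2\le2h$, so $m\le h$. Next, $k\ge2m+W+\sigma-1\ge6$ and $A\ge W+\sigma>0$. Finally, $2q\le\sigma-2\le k-1-2m-W\le k-6$, so $q<h$.

The numbers $z_\ell=(\mu_\ell-1)/h$ lie in $[0,1)$, and $1/\rho_\ell=1-z_\ell$. The inequality $\prod(1-z_\ell)\ge1-\sum z_\ell$, which follows by induction on the number of factors, gives $\lambda\le h/(h-q)$. Also $W\le A-\sigma\le A-2-2q$. So it suffices to show $h(A-2-2q)<A(h-q)$, which is equivalent to $Aq<2h(1+q)$. This holds because $A\le k-3<2h$.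
\end{proof}

\subsection{Proof of Proposition~\ref{prop:B}}

\emph{Constants.} Given $N$, choose $M\ge k+1$ and $\varepsilon>0$ such that $M>k\sum_{j=0}^{h}N^j$ and
\begin{equation}\label{eq:eps}
\frac{k-3}{k-2-2/M}\le1-\varepsilon\ \ \text{if } m=1,\qquad
\frac{\lambda W}{A}\cdot\frac{k-3}{k-3-2/M}\le1-\varepsilon\ \ \text{if } m\ge2 .
\end{equation}
For $m\ge2$ this is possible by Lemma~\ref{lem:core}. Given $g$, choose $n_0>m\lambda g(1+N)N/\varepsilon$. Let $G$ and $\mathcal K$ be as in the proposition, let $E$ be the set of vertices in no block, and write $e=e(G)$, $\deg=\deg_G$. Then
\begin{equation}\label{eq:e}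
\frac{2e}{n}\ge k-3-\frac2M\qquad\text{and}\qquad 2e\ge hn\ge n .
\end{equation}

The inner vertices must land on vertices of large degree. The natural distribution is $\pi(v)=\deg(v)/2e$. It favors large degrees, and it is preserved by a step to a uniformly random neighbor, since $\sum_{u\in N_G(v)}\pi(u)/\deg(u)=\pi(v)$. Without the requirement of injectivity, every inner vertex could be given exactly the law $\pi$. Injectivity distorts the law. If vertices were placed one at a time, each would have to avoid all earlier ones. We place all vertices of one height simultaneously, so that only the higher vertices cause distortion. The tool is the integrality of the bipartite matching polytope.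

\begin{theorem}[Birkhoff--von Neumann]\label{thm:BvN}
A nonnegative matrix with all row sums $1$ and all column sums at most $1$ is a convex combination of $0/1$ matrices with all row sums $1$ and all column sums at most $1$.
\end{theorem}

A $0/1$ matrix of this kind is an injective map from rows to columns. Reading the coefficients of the convex combination as probabilities, we get a random injective map that sends row $c$ to column $v$ with probability equal to the $(c,v)$ entry.

\medskip
\emph{Step 1: a random embedding of the inner vertices.} We construct random distinct vertices $u_i$, $i\in I$, with $u_i$ adjacent in $G$ to the image of its parent, such that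
\begin{equation}\label{eq:law}
\Pr(u_i=v)\le\lambda\,\pi(v)\qquad\text{for all } i\in I \text{ and all vertices } v .
\end{equation}
Choose $u_x$ with law $\pi$. For $\ell=t-1,\dots,0$ in turn, condition on the images of the vertices of height greater than $\ell$, and let $P$ be the set of these images, $|P|=\mu_\ell$. Let $I_\ell$ be the set of inner vertices of height $\ell$. The parent $y=y(c)$ of a vertex $c\in I_\ell$ is already placed. Since $u_y\in P$ is not its own neighbor,
\[
|N_G(u_y)\setminus P|\ge\deg(u_y)-\mu_\ell+1\ge h-\mu_\ell+1\ge1 .
\]
Consider the matrix with rows $c\in I_\ell$ and columns $v\in V(G)$ whose entry is $1/|N_G(u_{y(c)})\setminus P|$ if $v\in N_G(u_{y(c)})\setminus P$ and $0$ otherwise. Its row sums are $1$. Its column sums are at most $|I_\ell|/(h-\mu_\ell+1)\le1$, because $|I_\ell|+\mu_\ell\le m\le h$. Theorem~\ref{thm:BvN} gives a random injective map $c\mapsto u_c$ in which each $u_c$ is uniform on $N_G(u_{y(c)})\setminus P$. The function $d\mapsto d/(d-\mu_\ell+1)$ is nonincreasing for $d\ge h$ and equals $\rho_\ell$ at $d=h$. So, whatever the earlier choices, $u_c$ takes each value $v\in N_G(u_y)$ with conditional probability at most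
\[
\frac1{\deg(u_y)-\mu_\ell+1}\le\frac{\rho_\ell}{\deg(u_y)} .
\]
If $\Pr(u_y=u)\le\lambda_y\pi(u)$ for all $u$, it follows that
\[
\Pr(u_c=v)\le\sum_{u\in N_G(v)}\lambda_y\,\frac{\deg(u)}{2e}\cdot\frac{\rho_\ell}{\deg(u)}=\lambda_y\rho_\ell\,\pi(v).
\]
Starting from $\lambda_x=1$, the constant for $i$ is the product of $\rho_{\mathrm{ht}(c)}$ over the vertices $c\ne x$ on the path from $x$ to $i$. These heights are distinct and all $\rho_\ell\ge1$, so the product is at most $\lambda$, which proves \eqref{eq:law}.

\medskip
\emph{Step 2: a sufficient condition for completing the core.} It remains to attach $w_i$ further neighbors to each $u_i$, all distinct and unused. Neighborhoods may overlap, so we measure the total demand against the supply by the \emph{load}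
\[
Y=\sum_{i\in I}\frac{w_i}{\deg(u_i)-m+2},
\]
whose denominators are at least $h-m+2\ge2$. We claim that if $Y<1$, the embedding of $I$ extends to an embedding of $H$ in $G$. List $I$ as $i_1,\dots,i_m$ with $\deg(u_{i_1})\le\dots\le\deg(u_{i_m})$, and in this order give $u_{i_r}$ its $w_{i_r}$ new neighbors. At step $r$, the used neighbors of $u_{i_r}$ are among the $m-1$ other vertices $u_i$ and the $\sum_{j<r}w_{i_j}$ vertices added before. If step $r$ fails, then $\deg(u_{i_r})<m-1+\sum_{j\le r}w_{i_j}$, that is, $\deg(u_{i_r})-m+2\le\sum_{j\le r}w_{i_j}$. By the ordering,
\[
Y\ge\sum_{j\le r}\frac{w_{i_j}}{\deg(u_{i_j})-m+2}\ge\frac{\sum_{j\le r}w_{i_j}}{\deg(u_{i_r})-m+2}\ge1 ,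
\]
which proves the claim.

\medskip
\emph{Step 3: the expected load.} By \eqref{eq:law},
\[
\mathbb E\,Y\le\lambda W\cdot\frac1{2e}\sum_{v}\frac{\deg(v)}{\deg(v)-m+2}.
\]
The summand is increasing in the degree for $m=1$ and nonincreasing for $m\ge2$, so the two cases need different estimates.

If $m=1$, then $\lambda=1$. Let $\bar d=2e/n$. The function $d/(d+1)=1-1/(d+1)$ is concave, so by Jensen's inequality the sum is at most $n\bar d/(\bar d+1)$. With Lemma~\ref{lem:core}, \eqref{eq:e} and \eqref{eq:eps},
\[
\mathbb E\,Y\le\frac{W}{\bar d+1}\le\frac{k-3}{k-2-2/M}\le1-\varepsilon .
\]

If $m\ge2$, the function $d/(d-m+2)$ is nonincreasing for $d>m-2$. We have $\deg(v)\ge h\ge\frac{k-3}{2}$, and $\frac{k-3}{2}>m-2$ is the statement $A>0$. So each summand is at most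
\[
\frac{(k-3)/2}{(k-3)/2-m+2}=\frac{k-3}{A},
\]
and by \eqref{eq:e} and \eqref{eq:eps},
\[
\mathbb E\,Y\le\lambda W\cdot\frac{n}{2e}\cdot\frac{k-3}{A}\le\frac{\lambda W}{A}\cdot\frac{k-3}{k-3-2/M}\le1-\varepsilon .
\]
Here the minimum degree bounds the summands and the number of edges bounds the factor $n/2e$.

In both cases Markov's inequality gives $\Pr(Y\ge1)\le1-\varepsilon$.

\medskip
\emph{Step 4: avoiding $E$.} Every vertex of the core may need a jump, so the whole image of $H$ must avoid $E$. Let $E^+$ be the set of vertices that are in $E$ or have a $G$-neighbor in $E$. Then $|E^+|\le g(1+N)$, and $\pi(v)\le N/n$ for all $v$ by \eqref{eq:e}. By \eqref{eq:law} and $n>n_0$,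
\[
\Pr(u_i\in E^+\text{ for some } i\in I)\le m\lambda\, g(1+N)\frac Nn<\varepsilon .
\]
So some outcome has $Y<1$ and $u_i\notin E^+$ for all $i\in I$. Fix it and extend it by Step~2 to an embedding of $H$ in $G$. Every vertex of the image is some $u_i$ or a $G$-neighbor of some $u_i$, and so lies outside $E$.

\medskip
\emph{Step 5: the detached subtrees.} Treat the edges $i\kappa(i)\in F_0$ one after another. The image of $i$ lies in a block of size $M$. At most $k$ vertices are used so far, and since $\Delta(G)\le N$, at most $k\sum_{j=0}^hN^j<M$ vertices are within $G$-distance $h$ of a used vertex. So the block contains a vertex $u'$ at distance greater than $h$ from all used vertices. Map $\kappa(i)$ to $u'$ and embed $T(\kappa(i))$, which has at most $h$ edges, greedily in $G$ from $u'$. All its vertices land within distance $h$ of $u'$, hence on vertices not used earlier.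

In the resulting copy of $T$, the edges of the matching $F_0$ lie inside blocks and all other edges belong to $G$. The copy is admissible, and Proposition~\ref{prop:B} is proved. \qed

\begin{thebibliography}{9}
\bibitem{FGX}
Chunqiu Fang, Ervin Gy\H{o}ri, Jimeng Xiao,
\emph{Minimal colorings for properly colored subgraphs in complete graphs},
arXiv:1911.04358 (2019).
\end{thebibliography}
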